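# A Lindelöf $P$-space that is not discretely generated

## Triangular matrices of zeros and ones

Fix a cardinal $\theta\ge\omega_2$. The object of this lecture is a matrix of zeros and ones whose columns are indexed by the ordinals $\xi<\theta$ and whose rows $x_\nu\in 2^\theta$ are indexed by the ordinals $\nu\le\theta$. We call it *triangular* if
$$x_\theta\equiv 1\qquad\text{and}\qquad x_\nu(\xi)=0\ \text{ whenever }\xi>\nu. \tag{1}$$
So row $\nu$ lives on the columns $\xi\le\nu$, and the top row $x_\theta$ consists of ones.

We shall also cut rows off. For $C\subset\theta$, $f\in2^C$ and an ordinal $\gamma$, the **truncation** $f\cdot\chi_\gamma\in 2^C$ is defined by $(f\cdot\chi_\gamma)(\xi)=f(\xi)$ if $\xi<\gamma$, and $(f\cdot\chi_\gamma)(\xi)=0$ otherwise. Three rules are immediate: $f\cdot\chi_\gamma=f$ if $\gamma\ge\theta$; $(f\cdot\chi_\gamma)\cdot\chi_\delta=f\cdot\chi_{\min(\gamma,\delta)}$; and truncation commutes with restriction, that is, $(f\cdot\chi_\gamma)\restriction C'=(f\restriction C')\cdot\chi_\gamma$ for $C'\subset C$. The second half of (1) says precisely that $x_\nu\cdot\chi_{\nu+1}=x_\nu$.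

A triangular matrix gives a space. Put
$$X=\{x_\nu\cdot\chi_\gamma:\nu,\gamma\le\theta\},\qquad p_\delta=x_\theta\cdot\chi_\delta\quad(\delta\le\theta),$$
so $p_\delta$ is $1$ below $\delta$ and $0$ from $\delta$ on. As a base take all sets
$$[x\restriction C]=\{y\in X:y\restriction C=x\restriction C\},\qquad x\in X,\ C\subset\theta\text{ countable}.$$

Several properties hold for every triangular matrix. For a fixed $C$ the sets $[x\restriction C]$ partition $X$, so each is clopen. Two distinct points differ at one coordinate, so $X$ is Hausdorff. Thus $X$ is Hausdorff with a base of clopen sets, hence regular. Since $\bigcap_n[x\restriction C_n]=[x\restriction\bigcup_nC_n]$, a countable intersection of neighborhoods of $x$ is a neighborhood of $x$. Clearly $|X|\le\theta$. Finally: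

**Small sets of rows stay away from $p_\delta$.** If $\delta\le\theta$ is a limit ordinal, $B\subset\{x_\nu:\nu<\delta\}$ and $|B|<\mathrm{cf}(\delta)$, then $p_\delta\notin\overline B$. Indeed, choosing for each member of $B$ one index $\nu<\delta$, we get fewer than $\mathrm{cf}(\delta)$ indices, so there is $\eta<\delta$ above all of them. By (1), $x_\nu(\eta)=0$ for $\nu<\eta$, while $p_\delta(\eta)=1$. So the neighborhood $[p_\delta\restriction\{\eta\}]$ misses $B$.

Suppose now that a triangular matrix can be found with three further properties: $X$ is Lindelöf; every discrete set of rows $x_\nu$ $(\nu<\theta)$ has size at most $\omega_1$; and $p_\delta\in\overline{\{x_\nu:\nu<\delta\}}$ whenever $\mathrm{cf}(\delta)\ge\omega_2$. Then $p_{\omega_2}$ is in the closure of $\{x_\nu:\nu<\omega_2\}$, but not in the closure of any discrete subset $D$ of it, because $|D|\le\omega_1<\mathrm{cf}(\omega_2)$. This failure is what the construction is for.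

## Discrete generation and Lindelöf $P$-spaces

All spaces are regular, and regular includes Hausdorff. A set $D\subset X$ is discrete if it is discrete in the subspace topology; it need not be closed.

**Definition.** A space $X$ is *discretely generated* if for every $A\subset X$ and every $x\in\overline A$ there is a discrete $D\subset A$ with $x\in\overline D$. It is *weakly discretely generated* if for every non-closed $A\subset X$ there is a discrete $D\subset A$ with $\overline D\setminus A\ne\emptyset$. A *$P$-space* is a space in which every $G_\delta$ set is open.

A discretely generated space is weakly discretely generated: apply the definition to a point of $\overline A\setminus A$. The first notion asks us to reach a prescribed point, the second only to leave $A$.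

*Example.* Let $L=\omega_1\cup\{\infty\}$, where the points of $\omega_1$ are isolated and the neighborhoods of $\infty$ are the sets containing $\infty$ with countable complement. This is a Lindelöf $P$-space. If $\infty\in\overline A\setminus A$, then $A$ is an uncountable subset of $\omega_1$, which is itself discrete. So $L$ is discretely generated.

In a $P$-space every countable set $E$ is closed and discrete: a point $x$ has, for each $e\in E\setminus\{x\}$, a neighborhood missing $e$, and the intersection of these countably many neighborhoods is a neighborhood of $x$. So a discrete set witnessing $x\in\overline D\setminus D$ must be uncountable.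

The question, posed in Santi Spadaro and Paul Szeptycki, "A regular non-weakly discretely generated P-space", arXiv:2403.01880 (2024), is: *is there a regular Lindelöf $P$-space that is not discretely generated?* It is known that, consistently, there is a regular $P$-space that is not even weakly discretely generated; that example is not Lindelöf. The answer given here is: consistently, yes.

**Theorem 1.** Assume CH in $V$ and let $\theta\ge\omega_2$ be a cardinal. There is a $\sigma$-closed, $\omega_2$-c.c. forcing $\mathbb P=\mathbb P_\theta$ (so it preserves cardinals and CH) such that in $V[G]$ there are a regular Lindelöf $P$-space $X$ with $|X|\le\theta$ and points $x_\nu\in X$ $(\nu<\theta)$, $p_\delta\in X$ $(\delta\le\theta)$ with: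

* (a) every discrete subset of $\{x_\nu:\nu<\theta\}$ has cardinality $\le\omega_1$;
* (b) if $\delta\le\theta$ and $\mathrm{cf}(\delta)\ge\omega_2$, then $p_\delta\in\overline{\{x_\nu:\nu<\delta\}}$, but $p_\delta\notin\overline B$ for every $B\subset\{x_\nu:\nu<\delta\}$ with $|B|<\mathrm{cf}(\delta)$.

Hence for each such $\delta$ (for example $\delta=\omega_2$), $p_\delta$ is in the closure of $\{x_\nu:\nu<\delta\}$ but not in the closure of any discrete subset of it. So $X$ is a regular Lindelöf $P$-space that is not discretely generated.

Starting for example from $L$, this shows: if ZFC is consistent, so is ZFC + CH + "there is a regular Lindelöf $P$-space which is not discretely generated". No large cardinals are used. The argument does not decide whether ZFC alone proves that such a space exists.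

For the three supplements, recall the cardinal functions. The *tightness* $t(X)$ is the least infinite $\kappa$ such that $x\in\overline A$ always implies $x\in\overline{A'}$ for some $A'\subset A$ with $|A'|\le\kappa$. The *character* $\chi(X)$ is the least infinite $\kappa$ such that every point has a local base of size $\le\kappa$. The *pseudocharacter* $\psi(X)$ is the least infinite $\kappa$ such that every point is the intersection of at most $\kappa$ open sets. The *weight* $w(X)$ is the least infinite size of a base. Then $t\le\chi\le w$, $\psi\le\chi$, and $t(X)\le|X|$ for infinite $X$. A space has *countable extent* if its closed discrete subsets are countable; Lindelöf spaces have countable extent.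

**Theorem 2.** (ZFC) A regular Lindelöf $P$-space $Y$ that is not discretely generated has $t(Y),\chi(Y),\psi(Y),w(Y),|Y|\ge\omega_2$. For $\theta=\omega_2$ the space $X$ of Theorem 1 has $t(X)=\chi(X)=\psi(X)=w(X)=|X|=\omega_2$, so all these bounds are attained simultaneously. This $X$ is weakly discretely generated.

**Theorem 3.** The existence of a regular Lindelöf non-discretely generated $P$-space is consistent with $2^\omega$ arbitrarily large, and with MA $+\,2^\omega=\omega_2$.

**Theorem 4.** If there is a regular Lindelöf non-discretely generated $P$-space, then there is a Lindelöf $P$-space with that property which is a Hausdorff topological group.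

## Picking points along a decreasing base, and where this stops

Before forcing anything, let us try to prove that the answer is "no". We need clopen neighborhoods first.

**Lemma 1.** In a regular $P$-space the clopen sets form a base.

*Proof.* Let $U$ be an open neighborhood of $y$. By regularity choose open $U_n\ni y$ with $U\supset\overline{U_1}\supset U_1\supset\overline{U_2}\supset U_2\supset\cdots$. Then $\bigcap_nU_n=\bigcap_n\overline{U_n}$ is open by the $P$-property, closed, contains $y$, and lies in $U$. $\square$

The natural attempt is to walk toward $x$, choosing points of $A$ one at a time and isolating each from all the others.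

**Lemma 2.** Let $x$ have a local base $(W_i)_{i<\kappa}$ of clopen sets that is decreasing, where $\kappa$ is a regular infinite cardinal. If $x\in\overline A$, there is a discrete $D\subset A$ with $x\in\overline D$.

*Proof.* If $x\in A$, take $D=\{x\}$. Otherwise put $k_0=0$; given $k_j$, pick $a_j\in A\cap W_{k_j}$ and then $k_{j+1}>k_j$ with $a_j\notin W_{k_{j+1}}$; at limits put $k_\lambda=\sup_{j<\lambda}k_j$, which is below $\kappa$ by regularity. Let $D=\{a_j:j<\kappa\}$. The open set $W_{k_j}\setminus W_{k_{j+1}}$ contains $a_j$. It contains no later $a_i$, since $a_i\in W_{k_i}\subset W_{k_{j+1}}$ for $i>j$. It contains no earlier one, since for $i<j$ we have $a_i\notin W_{k_{i+1}}\supset W_{k_j}$. So $D$ is discrete. The $k_j$ are cofinal in $\kappa$, so $x\in\overline D$. $\square$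

If $x$ has a local base of $\omega_1$ clopen sets $V_i$ in a $P$-space, then $W_i=\bigcap_{j\le i}V_j$ is a decreasing clopen local base. So regular $P$-spaces of character $\omega_1$ are discretely generated.

The length of the base is not the issue in Lemma 2; monotonicity is. With $\omega_2$ neighborhoods, passing to a decreasing base would mean intersecting $\omega_1$ of them, and the $P$-property allows only countable intersections. The triangular space shows what this costs. For $\delta=\omega_2$ the sets $W_\eta=[p_\delta\restriction\{\eta\}]$ each miss all rows $x_\nu$ with $\nu<\eta$, so a point chosen in $W_\eta$ is easily separated from the rows with index below $\eta$. But the $W_\eta$ need not decrease. To keep all later choices away from an earlier one by the method of Lemma 2, a late choice should lie in $\omega_1$ or more of the $W_\eta$ at once, and this intersection need not be a neighborhood of $p_\delta$. So we must expect that later rows can imitate earlier ones, and the matrix should be built so that they do.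

Tightness $\omega_1$ can still be handled, by a less direct argument. It shows why $\omega_2$ must enter.

**Fact 1.** Every regular $P$-space $X$ of countable extent with $t(X)\le\omega_1$ is discretely generated.

*Proof.* Let $x\in\overline A\setminus A$. By tightness we may assume $|A|\le\omega_1$; countable sets are closed, so $A=\{a_j:j<\omega_1\}$. Choose clopen $V_j\ni x$ with $a_j\notin V_j$ and put $W_i=\bigcap_{j<i}V_j$ for $i<\omega_1$, so $W_0=X$. The $W_i$ are clopen and decreasing, and $W_\lambda=\bigcap_{i<\lambda}W_i$ at limits. Let $H=\bigcap_{i<\omega_1}W_i$ and $P_i=W_i\setminus W_{i+1}$. The $P_i$ are disjoint clopen sets with union $X\setminus H$, because the least $i$ with $y\notin W_i$ is a successor. Moreover $x\in H$ and $A\cap H=\emptyset$.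

Call $T\subset A$ a *transversal* if $|T\cap P_i|\le1$ for all $i$, and let $B$ be the set of points of $H$ that lie in the closure of some transversal. We claim $x\in\overline B$. Let $O$ be a clopen neighborhood of $x$. For each $i$ the set $O\cap W_i$ is a neighborhood of $x$, so it contains a point of $A$, and that point lies in some $P_j$ with $j\ge i$. So $A\cap O$ meets uncountably many pieces, and we can choose an uncountable transversal $T\subset A\cap O$. By countable extent $T$ is not closed discrete, so it has an accumulation point $b$. Since $P_i$ is open and contains at most one point of $T$, $b\notin P_i$ for every $i$; hence $b\in H$, and $b\in\overline T\subset O$. So $b\in B\cap O$.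

By tightness choose $b_i\in B$ $(i<\omega_1)$ with $x\in\overline{\{b_i:i<\omega_1\}}$, and transversals $T_i$ with $b_i\in\overline{T_i}$. As $W_i$ is a neighborhood of $b_i\in H$, also $b_i\in\overline{T_i\cap W_i}$. Put $D=\bigcup_{i<\omega_1}(T_i\cap W_i)$. Then $x\in\overline D$. If $i>j$, then $W_i\cap P_j=\emptyset$; so $D\cap P_j$ contains at most one point from each $T_i$ with $i\le j$ and is countable, hence discrete. Since $D\subset A\subset\bigcup_jP_j$ and the $P_j$ are disjoint and open, $D$ is discrete. $\square$

## Two matrices computed by hand

*The zero matrix.* Let $x_\nu\equiv0$ for $\nu<\theta$. There is only one row below the top, so (a) holds trivially. But the closure of $\{x_\nu:\nu<\delta\}$ is the single point $p_0$, so the first half of (b) fails.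

*The staircase.* Let $x_\nu(\xi)=1$ if and only if $\xi\le\nu$; then $x_\nu=p_{\nu+1}$ for $\nu<\theta$ and $X=\{p_\gamma:\gamma\le\theta\}$. If $\mathrm{cf}(\delta)>\omega$ and $C$ is countable, pick $\nu<\delta$ with $\nu\ge\sup(C\cap\delta)$. On $C\cap\delta$ the row $x_\nu$ is $1$, and on $C\setminus\delta$ it is $0$; so $x_\nu\in[p_\delta\restriction C]$, and (b) holds.

The staircase space is also Lindelöf. Otherwise, for some open cover, let $\delta$ be least such that $\{p_\gamma:\gamma\le\delta\}$ is not covered by countably many members. If $\delta=0$ or $\mathrm{cf}(\delta)\le\omega$, this set is a countable union of countably covered sets together with one point. If $\mathrm{cf}(\delta)>\omega$, a member containing $p_\delta$ contains some $[p_\delta\restriction C]$ and so all $p_\gamma$ with $\sup(C\cap\delta)<\gamma\le\delta$, and the rest is countably covered. Both cases are contradictions.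

What fails is (a): if $x_\mu$ agrees with $x_\nu$ on $\{\nu,\nu+1\}$, then $\mu\ge\nu$ and $\mu<\nu+1$, so the rows below the top form a discrete set of size $\theta$.

These examples show what has to be balanced. For (a) to hold, whenever $\omega_2$ many distinct rows are given countable sets $C_\nu$, there must be $\nu\ne\mu$ among them with $x_\mu\restriction C_\nu=x_\nu\restriction C_\nu$; we shall arrange this with $\nu<\mu$. For $X$ to be Lindelöf, every countable $C$ must carry only countably many *traces* $x\restriction C$, $x\in X$, since the sets $[x\restriction C]$ are an open partition. So we force with countable pieces of the matrix, each carrying a promise: the traces on its columns are already on its list.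

## Why the promise must allow truncations

Consider countable approximations $p=(C_p,N_p,e_p)$: countably many columns $C_p$, countably many row indices $N_p\ni\theta$, and the rows $e_p(\nu)\in2^{C_p}$ for $\nu\in N_p$, subject to (1). The first promise one would try is: in any extension $q$, every row restricted to $C_p$ equals one of the rows $e_p(\nu)$, $\nu\in N_p$.

This destroys the chain condition. For $\nu<\theta$ let $p_\nu$ have $C_{p_\nu}=\{\nu\}$, $N_{p_\nu}=\{\nu,\theta\}$ and both entries equal to $1$. Let $\nu<\mu$ and suppose $r$ extends both $p_\nu$ and $p_\mu$. Then row $\nu$ of $r$ is $0$ in column $\mu$ by (1), but the promise of $p_\mu$ requires the entry $1$ in column $\mu$ for every row. So the $p_\nu$ form an antichain of size $\theta\ge\omega_2$.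

The obstacle is precisely triangularity, and triangularity is what keeps small sets of rows away from $p_\delta$. When two similar conditions are merged, with row $\nu$ of the first corresponding to row $\mu>\nu$ of the second, row $\nu$ should copy row $\mu$ on the second set of columns, but must be cut off after column $\nu$. So the list of permitted traces is enlarged: *all truncations of rows are permitted*. This is why the points of $X$ are truncations of rows. It costs nothing in size, since a countable well-ordered set has only countably many initial segments.

## The forcing $\mathbb P_\theta$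

Work in $V\models$ CH, with $\theta\ge\omega_2$. A stronger condition is smaller: $q\le p$.

**Conditions.** A condition is $p=(C_p,N_p,e_p)$ where $C_p\subset\theta$ and $N_p\subset\theta+1$ are countable, $\theta\in N_p$, and $e_p:N_p\to2^{C_p}$ satisfies $e_p(\theta)\equiv1$ and
$$e_p(\nu)(\xi)=0\ \text{ whenever }\xi>\nu,\quad\text{that is, } e_p(\nu)\cdot\chi_{\nu+1}=e_p(\nu).\tag{2}$$
Put
$$F_p=\{e_p(\nu)\cdot\chi_\gamma:\nu\in N_p,\ \gamma\text{ an ordinal}\}\subset2^{C_p}.$$
Then $F_p$ is closed under truncation. Let $\gamma$ be an ordinal. If $C_p\subset\gamma$, then $\gamma$ and $\theta$ give the same truncation; otherwise $\gamma$ and $\gamma'=\min(C_p\setminus\gamma)$ do, because $C_p\cap\gamma=C_p\cap\gamma'$. Hence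
$$F_p=\{e_p(\nu)\cdot\chi_\gamma:\nu\in N_p,\ \gamma\in C_p\cup\{\theta\}\},\tag{3}$$
and $F_p$ is countable.

*Example.* If $C_p=\{3,5,8\}$, $N_p=\{9,\theta\}$ and $e_p(9)=(1,0,1)$, then $F_p$ consists of $(0,0,0)$, $(1,0,0)$, $(1,0,1)$ from row $9$, and in addition $(1,1,0)$, $(1,1,1)$ from row $\theta$.

**Order.** Let $q\le p$ if and only if $C_q\supset C_p$, $N_q\supset N_p$, $e_q(\nu)\restriction C_p=e_p(\nu)$ for $\nu\in N_p$, and $e_q(\nu)\restriction C_p\in F_p$ for all $\nu\in N_q$.

**Step 1: transitivity.** *This step checks that the promise is inherited.* If $q\le p$ and $f=e_q(\nu)\cdot\chi_\gamma\in F_q$, then $f\restriction C_p=(e_q(\nu)\restriction C_p)\cdot\chi_\gamma\in F_p$, as $F_p$ is closed under truncation. So if $r\le q\le p$ and $\nu\in N_r$, then $e_r(\nu)\restriction C_q\in F_q$, whence $e_r(\nu)\restriction C_p\in F_p$. The other clauses are clear. The largest condition has $C=\emptyset$ and $N=\{\theta\}$.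

**Step 2: $\mathbb P$ is $\sigma$-closed.** *This step provides limits of countable constructions and keeps countable sets of ordinals in $V$.* Let $p_0\ge p_1\ge\cdots$. Put $C=\bigcup_nC_{p_n}$, $N=\bigcup_nN_{p_n}$ and $e(\nu)=\bigcup\{e_{p_n}(\nu):n<\omega,\ \nu\in N_{p_n}\}$. The functions in this union extend each other and their domains exhaust $C$, so $e(\nu)\in2^C$. Condition (2) and $e(\theta)\equiv1$ hold at each coordinate. Given $\nu\in N$ and $n$, choose $m\ge n$ with $\nu\in N_{p_m}$. Then $e(\nu)\restriction C_{p_n}=e_{p_m}(\nu)\restriction C_{p_n}\in F_{p_n}$, and this equals $e_{p_n}(\nu)$ if $\nu\in N_{p_n}$. So $(C,N,e)$ is a condition below all $p_n$; we call it the *limit* of the sequence. As usual for $\sigma$-closed forcing, every countable set of ordinals in $V[G]$ belongs to $V$, where it is also countable.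

**Step 3: density facts.** *These say that every column and every row can be added, and that rows below $\delta$ can be made to look like $p_\delta$.* Let $p\in\mathbb P$.

* (D1) If $c\subset\theta$ is countable, there is $q\le p$ with $c\subset C_q$. Put $C_q=C_p\cup c$, $N_q=N_p$, let $e_q(\nu)$ extend $e_p(\nu)$, and on $C_q\setminus C_p$ let $e_q(\nu)$ be $0$ for $\nu<\theta$ and $e_q(\theta)$ be $1$. Condition (2) holds, and all traces on $C_p$ are rows of $p$.
* (D2) If $\nu<\theta$, there is $q\le p$ with $\nu\in N_q$. If $\nu\notin N_p$, put $C_q=C_p$, $N_q=N_p\cup\{\nu\}$, keep the old rows, and let $e_q(\nu)\equiv0$. This is $e_p(\theta)\cdot\chi_0\in F_p$.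
* (D3) If $\delta\le\theta$ and $\mathrm{cf}(\delta)>\omega$, there are $q\le p$ and $\nu\in N_q\cap\delta$ with $e_q(\nu)\restriction C_p=e_p(\theta)\cdot\chi_\delta$. Since $C_p\cap\delta$ is countable, it is bounded in $\delta$, and since $N_p$ is countable, we can choose $\nu<\delta$ with $\nu>\sup(C_p\cap\delta)$ and $\nu\notin N_p$. Put $C_q=C_p$, $N_q=N_p\cup\{\nu\}$, keep the old rows, and let $e_q(\nu)=e_p(\theta)\cdot\chi_\delta\in F_p$. Condition (2) holds: a column $\xi\in C_p$ with $\xi>\nu$ satisfies $\xi\ge\delta$, where this function is $0$.

## Amalgamating isomorphic conditions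

This is the center of the proof: it gives both the chain condition and property (a).

Let $S_p=C_p\cup N_p$. Call $p,q$ *isomorphic via $h$* if $h:S_p\to S_q$ is an order isomorphism that is the identity on $S_p\cap S_q$, with $h[C_p]=C_q$, $h[N_p]=N_q$, and
$$e_q(h(\nu))(h(\xi))=e_p(\nu)(\xi)\qquad(\nu\in N_p,\ \xi\in C_p).$$
Then $h(\theta)=\theta$, because $\theta\in S_p\cap S_q$; and $q,p$ are isomorphic via $h^{-1}$.

**Lemma 3.** If $p,q$ are isomorphic via $h$, they have a common extension $r$ with $C_r=C_p\cup C_q$ and $N_r=N_p\cup N_q$. Moreover, if $\nu\in N_p$ and $\nu<\mu:=h(\nu)$, then $e_r(\mu)\restriction C_p=e_p(\nu)=e_r(\nu)\restriction C_p$.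

*Proof.* Each row copies its counterpart on the foreign columns, cut off as triangularity demands:
$$e_r(\nu)=e_p(\nu)\cup\big(e_q(h(\nu))\cdot\chi_{\nu+1}\big)\ \ (\nu\in N_p),\qquad e_r(\nu)=e_q(\nu)\cup\big(e_p(h^{-1}(\nu))\cdot\chi_{\nu+1}\big)\ \ (\nu\in N_q).$$

Each formula gives a function on $C_p\cup C_q$. For the first, let $\nu\in N_p$ and $\xi\in C_p\cap C_q$. Then $h(\xi)=\xi$, so $e_q(h(\nu))(\xi)=e_p(\nu)(\xi)$. If $\xi\le\nu$, truncation at $\nu+1$ does not change this value. If $\xi>\nu$, then $e_p(\nu)(\xi)=0$ by (2), and the truncated function is also $0$ at $\xi$. The second formula is symmetric.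

The two formulas agree where both apply: if $\nu\in N_p\cap N_q$, then $h(\nu)=\nu$, and by (2) for $p$ and for $q$ both give $e_p(\nu)\cup e_q(\nu)$.

So $r$ is well defined. It satisfies (2), since $e_p(\nu)$ and $e_q(\nu)$ do and the other parts are truncated at $\nu+1$; and $e_r(\theta)\equiv1$, since $h(\theta)=\theta$. Thus $r$ is a condition.

For $\nu\in N_p$ we have $e_r(\nu)\restriction C_p=e_p(\nu)$. For $\nu\in N_q$ we have $e_r(\nu)\restriction C_p=e_p(h^{-1}(\nu))\cdot\chi_{\nu+1}\in F_p$; this is where truncations are needed. So $r\le p$, and symmetrically $r\le q$.

Finally let $\nu\in N_p$ and $\nu<\mu=h(\nu)$. Then $\mu\in N_q$ and $h^{-1}(\mu)=\nu$, so the second formula gives $e_r(\mu)\restriction C_p=e_p(\nu)\cdot\chi_{\mu+1}$. This equals $e_p(\nu)$, because by (2) $e_p(\nu)$ already vanishes above $\nu<\mu$. $\square$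

*Example.* Take the conditions $p_\nu,p_\mu$ with $\nu<\mu$ that formed the antichain in the previous attempt. On the columns $(\nu,\mu)$ the lemma gives $e_r(\nu)=(1,0)$, $e_r(\mu)=(1,1)$, $e_r(\theta)=(1,1)$. The later row imitates the earlier one on column $\nu$. The earlier row does not imitate the later one on column $\mu$, and there its trace is a proper truncation.

**Lemma 4.** (CH) Given $p_\alpha\in\mathbb P$ and $\nu_\alpha\in N_{p_\alpha}$ for $\alpha<\omega_2$, there are $\alpha\ne\beta$ such that $p_\alpha,p_\beta$ are isomorphic via some $h$ with $h(\nu_\alpha)=\nu_\beta$.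

*Proof.* By CH, $\omega_1^\omega=\omega_1$, so the $\Delta$-system lemma applies to $\omega_2$-indexed families of countable sets: after passing to $\omega_2$ many indices, $S_{p_\alpha}\cap S_{p_\beta}=R$ for all $\alpha\ne\beta$. (If one set occurs $\omega_2$ times, take these indices and let $R$ be that set.) Let $\pi_\alpha:\tau_\alpha\to S_{p_\alpha}$ be the increasing enumeration, $\tau_\alpha<\omega_1$. Record the tuple consisting of $\tau_\alpha$, $\pi_\alpha^{-1}[R]$, $\pi_\alpha^{-1}[C_{p_\alpha}]$, $\pi_\alpha^{-1}[N_{p_\alpha}]$, the function $e_{p_\alpha}$ transported to these positions, and $\pi_\alpha^{-1}(\nu_\alpha)$. There are at most $2^\omega=\omega_1$ such tuples, so two indices $\alpha\ne\beta$ have the same one. Let $h=\pi_\beta\circ\pi_\alpha^{-1}$. All requirements are immediate except that $h$ is the identity on $S_{p_\alpha}\cap S_{p_\beta}=R$; this holds because $\pi_\alpha$ and $\pi_\beta$, restricted to the common set $\pi_\alpha^{-1}[R]=\pi_\beta^{-1}[R]$, are both its unique order isomorphism onto $R$. $\square$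

**Step 4: cardinals.** *This step shows that $\omega_1$, $\omega_2$ and the relevant cofinalities mean the same in $V$ and $V[G]$.* Lemmas 3 and 4 with $\nu_\alpha=\theta$ show that among any $\omega_2$ conditions two are compatible, so $\mathbb P$ is $\omega_2$-c.c. and preserves cardinals and regularity from $\omega_2$ on. Being $\sigma$-closed, it preserves $\omega_1$ and adds no reals. So all cardinals and CH are preserved. Moreover, if $\mathrm{cf}(\delta)\ge\omega_2$ in $V$ or in $V[G]$, then $\mathrm{cf}(\delta)$ is the same in both: a cofinality $\ge\omega_2$ of $V$ remains a regular cardinal, and a cofinality $\le\omega_1$ in $V$ remains $\le\omega_1$.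

## The generic matrix

**Step 5: the matrix and its traces.** *This step defines the space and shows that the promise of a condition $p\in G$ binds all of $X$.* In $V[G]$ let
$$x_\nu=\bigcup\{e_p(\nu):p\in G,\ \nu\in N_p\}\qquad(\nu\le\theta).$$
Any two conditions in $G$ have a common extension in $G$, so this is a function; by (D1) and (D2) its domain is $\theta$. By construction
$$x_\nu\restriction C_p=e_p(\nu)\qquad(p\in G,\ \nu\in N_p).\tag{4}$$
So $x_\theta\equiv1$, and by (2) the matrix is triangular in the sense of (1). Let $X$ and $p_\delta$ be as in the first section, formed in $V[G]$. We already know that $X$ is a regular $P$-space and $|X|\le\theta$. Moreover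
$$x\restriction C_p\in F_p\qquad(p\in G,\ x\in X).\tag{5}$$
Indeed, let $x=x_\nu\cdot\chi_\gamma$. By (D2), or trivially if $\nu=\theta$, there is $q\in G$ with $q\le p$ and $\nu\in N_q$. By (4), $x_\nu\restriction C_p=e_q(\nu)\restriction C_p\in F_p$, and $F_p$ is closed under truncation.

**Step 6: $X$ is Lindelöf.** *The plan is to build a condition $p_\omega$ such that each of its countably many permitted traces already determines a subset of one member of the cover.* Let $p_0$ force that $\dot{\mathcal U}$ is an open cover of $\dot X$. We build $p_0\ge p_1\ge\cdots$. When $p_i$ has been chosen, enumerate the countable nonempty set $N_{p_i}\times(C_{p_i}\cup\{\theta\})$ as $(\nu^i_j,\gamma^i_j)$, $j<\omega$, with repetitions if necessary. Fix a bijection $n\mapsto(i,j)$ from $\omega$ onto $\omega\times\omega$ with $i\le n$. At step $n$ treat the pair $(\nu,\gamma)=(\nu^i_j,\gamma^i_j)$: if it has not been treated before, choose $p_{n+1}\le p_n$ and a countable set $c_{\nu,\gamma}\in V$ with $c_{\nu,\gamma}\subset C_{p_{n+1}}$ and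
$$p_{n+1}\Vdash[\dot x_\nu\cdot\chi_\gamma\restriction c_{\nu,\gamma}]\text{ is contained in some member of }\dot{\mathcal U};$$
if it has been treated, put $p_{n+1}=p_n$.

The choice is possible. The point $\dot x_\nu\cdot\chi_\gamma$ is forced to lie in a member of $\dot{\mathcal U}$, so there is a name $\dot c$ for a countable subset of $\theta$ such that $[\dot x_\nu\cdot\chi_\gamma\restriction\dot c]$ is forced to be inside that member. By Step 2 the set named by $\dot c$ is in $V$, so some extension of $p_n$ decides $\dot c=c_{\nu,\gamma}$. Then apply (D1).

Let $p_\omega$ be the limit. The sets $N_{p_n}$ and $C_{p_n}$ increase to $N_{p_\omega}$ and $C_{p_\omega}$, so every pair in $N_{p_\omega}\times(C_{p_\omega}\cup\{\theta\})$ has been treated. Let $p_\omega\in G$ and $x\in X$. By (5), (3) and (4),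
$$x\restriction C_{p_\omega}=e_{p_\omega}(\nu)\cdot\chi_\gamma=(x_\nu\cdot\chi_\gamma)\restriction C_{p_\omega}$$
for some such pair. As $c_{\nu,\gamma}\subset C_{p_\omega}$, we get $x\in[x_\nu\cdot\chi_\gamma\restriction c_{\nu,\gamma}]$. So these countably many sets cover $X$, each lies in a member of $\mathcal U$, and $\mathcal U$ has a countable subcover.

We have shown that below every condition forcing "$\dot{\mathcal U}$ is an open cover" there is one forcing a countable subcover. By genericity $X$ is Lindelöf in $V[G]$.

**Step 7: proof of (a).** *Here the imitation in Lemma 3 is used against a large discrete set.* Suppose $p_*$ forces that $\dot D\subset\{\dot x_\nu:\nu<\theta\}$ is discrete and $|\dot D|\ge\omega_2$. Let $\dot s$ name a function $\omega_2\to\theta$ such that the $\dot x_{\dot s(\alpha)}$, $\alpha<\omega_2$, are distinct points of $\dot D$. For each $\alpha<\omega_2$ choose $p_\alpha\le p_*$, $\nu_\alpha<\theta$ and a countable $c_\alpha\in V$ with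
$$p_\alpha\Vdash\dot s(\alpha)=\nu_\alpha\ \text{ and }\ [\dot x_{\nu_\alpha}\restriction c_\alpha]\cap\dot D=\{\dot x_{\nu_\alpha}\},\qquad\nu_\alpha\in N_{p_\alpha},\quad c_\alpha\subset C_{p_\alpha}.$$
To do so, first decide $\dot s(\alpha)$, then decide a countable set giving an isolating basic neighborhood (possible by Step 2), then apply (D1) and (D2).

Take $\alpha\ne\beta$ and $h$ as in Lemma 4, and let $r$ be the common extension from Lemma 3. Since $r$ forces $\dot x_{\nu_\alpha}\ne\dot x_{\nu_\beta}$, we have $\nu_\alpha\ne\nu_\beta$. Interchanging $\alpha$ and $\beta$ if necessary (and replacing $h$ by $h^{-1}$; the definition of $r$ is symmetric), we may assume $\nu_\alpha<\nu_\beta=h(\nu_\alpha)$. By Lemma 3 and (4),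
$$r\Vdash\dot x_{\nu_\beta}\restriction C_{p_\alpha}=\dot x_{\nu_\alpha}\restriction C_{p_\alpha}.$$
As $c_\alpha\subset C_{p_\alpha}$, $r$ forces $\dot x_{\nu_\beta}\in\dot D\cap[\dot x_{\nu_\alpha}\restriction c_\alpha]$ and $\dot x_{\nu_\beta}\ne\dot x_{\nu_\alpha}$. This contradicts the choice of $c_\alpha$.

**Step 8: proof of (b).** *Density puts $p_\delta$ in the closure; triangularity keeps small sets away.* Let $\delta\le\theta$ with $\mathrm{cf}(\delta)\ge\omega_2$ (in $V$ or in $V[G]$, by Step 4), and let $C\subset\theta$ be countable in $V[G]$. Then $C\in V$, and by (D1) there is $p\in G$ with $C\subset C_p$. Given any $p'\le p$, (D3) provides $q\le p'$ and $\nu\in N_q\cap\delta$ with $e_q(\nu)\restriction C_{p'}=e_{p'}(\theta)\cdot\chi_\delta$; restricting to $C_p$ gives $e_q(\nu)\restriction C_p=e_p(\theta)\cdot\chi_\delta$. So the conditions $q\le p$ for which some $\nu\in N_q\cap\delta$ satisfies the last equation are dense below $p$, and $G$ contains one. For its $\nu$, (4) gives $x_\nu\restriction C_p=e_p(\theta)\cdot\chi_\delta=p_\delta\restriction C_p$. Hence $x_\nu\in[p_\delta\restriction C]$ with $\nu<\delta$, and so $p_\delta\in\overline{\{x_\nu:\nu<\delta\}}$.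

The second half of (b) was proved in the first section for every triangular matrix: if $\eta<\delta$ is above the indices of $B$, then $[p_\delta\restriction\{\eta\}]$ misses $B$.

**Step 9: the failure of discrete generation.** *This step puts (a) and (b) together.* If $\mathrm{cf}(\delta)\ge\omega_2$ and $D\subset\{x_\nu:\nu<\delta\}$ is discrete, then $|D|\le\omega_1<\mathrm{cf}(\delta)$ by (a), so $p_\delta\notin\overline D$ by (b). But $p_\delta\in\overline{\{x_\nu:\nu<\delta\}}$. This proves Theorem 1. $\blacksquare$

## The cardinal $\omega_2$ is the least possible

We turn to Theorem 2. One more fact is needed, for the last sentence of that theorem; its proof is a walk as in Lemma 2, but one that only has to leave $A$.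

**Fact 2.** Every regular Lindelöf $P$-space $X$ with $\psi(X)<\aleph_\omega$ is weakly discretely generated.

*Proof.* Suppose $A$ is not closed but every discrete $D\subset A$ has $\overline D\subset A$. By Lemma 1, a point of $\overline A\setminus A$ is the intersection of at most $\psi(X)$ clopen sets. So there is a least cardinal $\kappa\leq\psi(X)$ for which there are clopen sets $W_i$ $(i<\kappa)$ such that $H=\bigcap_{i<\kappa}W_i$ satisfies $H\cap A=\emptyset$ and $H\cap\overline A\ne\emptyset$. Fix such $W_i$ and $z\in H\cap\overline A$. If $\kappa$ were countable, $H$ would be an open set meeting $\overline A$ but not $A$. So $\kappa$ is uncountable and below $\aleph_\omega$, hence regular. By minimality of $\kappa$, any intersection of fewer than $\kappa$ clopen sets that contains $z$ meets $A$.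

For $k<\kappa$ write $W_{<k}=\bigcap_{j<k}W_j$. Choose $a_i\in A$ and $k_i<\kappa$ for $i<\kappa$ by recursion, starting with $k_0=0$ and with $k_\lambda=\sup_{l<\lambda}k_l$ at limits, so that $a_i\in W_{<k_i}$, $a_i\notin\overline{\{a_l:l<i\}}$, and $k_{i+1}>k_i$ satisfies $a_i\notin W_{<k_{i+1}}$. Assume this is done below $i$. For each $l<i$ there is $j<k_{l+1}$ with $a_l\notin W_j$, and all $a_m$ with $l<m<i$ lie in $W_{<k_m}\subset W_j$; so $a_l$ has a neighborhood missing the later points, and by choice it has one missing the earlier points. Thus $\{a_l:l<i\}$ is discrete, its closure is contained in $A$, and $z$ has a clopen neighborhood $O$ disjoint from it. Now $O\cap W_{<k_i}$ is an intersection of fewer than $\kappa$ clopen sets containing $z$, so we can pick $a_i\in A\cap O\cap W_{<k_i}$. Since $a_i\notin H$, some $W_j$ omits $a_i$, and we choose $k_{i+1}>\max(j,k_i)$.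

The same reasoning shows that $D=\{a_i:i<\kappa\}$ is discrete, and its points are distinct. Since $X$ is Lindelöf and $\kappa$ is regular uncountable, there is a point $y$ all of whose neighborhoods meet $D$ in $\kappa$ points: otherwise countably many open sets, each containing fewer than $\kappa$ points of $D$, would cover $D$. The $k_i$ are cofinal in $\kappa$, so each clopen $W_j$ contains all but fewer than $\kappa$ points of $D$; hence $y\in W_j$. So $y\in H\cap\overline D$ and $y\notin A$, contradicting $\overline D\subset A$. $\square$

**Proof of Theorem 2.** *Lower bounds.* Let $Y$ be a regular Lindelöf non-discretely generated $P$-space. It has countable extent, so $t(Y)\ge\omega_2$ by Fact 1. Since $t\le\chi\le w$ and $t(Y)\le|Y|$, the bounds for $\chi$, $w$ and $|Y|$ follow.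

For the pseudocharacter, suppose $\psi(Y)\le\omega_1$ and let $y\in Y$. By Lemma 1 there are clopen $W_i$ $(i<\omega_1)$ with $\bigcap_{i<\omega_1}W_i=\{y\}$. Replacing $W_i$ by $\bigcap_{j\le i}W_j$, which is clopen, we may take them decreasing. Let $V\ni y$ be open. The closed set $Y\setminus V$ is Lindelöf and is covered by the increasing family of open sets $Y\setminus W_i$ $(i<\omega_1)$. Countably many of them cover it, and countably many indices are bounded in $\omega_1$, so a single one does: $W_i\subset V$. Hence the $W_i$ are a local base at $y$. So $t(Y)\le\chi(Y)\le\omega_1$, a contradiction. Thus $\psi(Y)\ge\omega_2$.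

*Attainment.* Let $\theta=\omega_2$ in Theorem 1. Then $|X|\le\omega_2$. By CH in $V[G]$ and since countable subsets of $\omega_2$ are bounded, $\omega_2$ has $\omega_2\cdot\omega_1^{\omega}=\omega_2$ countable subsets. So the given base has size at most $\omega_2$ and $w(X)\le\omega_2$. As $t\le\chi\le w$ and $\psi\le\chi$, all five cardinals are $\le\omega_2$, and they are $\ge\omega_2$ by the first part. Finally $\psi(X)=\omega_2<\aleph_\omega$, so $X$ is weakly discretely generated by Fact 2. $\blacksquare$

## Large continuum and Martin's axiom

Let $W=V[G]$ and $X$ be as in Theorem 1 with $\theta=\omega_2$. A poset is *$\omega_2$-Knaster* if every $\omega_2$-sequence of conditions has a pairwise compatible subsequence of length $\omega_2$.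

**Claim.** Let $\mathbb Q\in W$ be c.c.c. and $\omega_2$-Knaster. In $W^{\mathbb Q}$, $X$ with the topology generated by its base from $W$ is a regular Lindelöf non-discretely generated $P$-space.

*Proof.* *The topology.* By c.c.c., every countable subset of $\theta$ in $W^{\mathbb Q}$ is contained in a countable one from $W$. So for $C$ countable in $W^{\mathbb Q}$, each $[x\restriction C]$ is a union of sets $[y\restriction C']$ with $C\subset C'\in W$, $C'$ countable. Hence the sets $[x\restriction C]$ with $C$ countable in $W^{\mathbb Q}$ are a base of the same topology, and $X$ is a zero-dimensional Hausdorff $P$-space as in the first section.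

*Lindelöf.* Work below a condition forcing that $\dot{\mathcal U}$ is an open cover. For $x\in X$ there is a name for a countable $C\in W$ such that $[x\restriction C]$ lies in a member of $\dot{\mathcal U}$. By c.c.c. that $C$ is forced to be inside a fixed countable $d_x\in W$, and then $[x\restriction d_x]$ is forced to lie in a member. In $W$, countably many of the sets $[x\restriction d_x]$ cover $X$. So a countable subcover of $\dot{\mathcal U}$ is forced to exist.

*Property (a) persists.* Suppose $q_*$ forces $\dot D\subset\{x_\nu:\nu<\theta\}$ to be discrete of size $\ge\omega_2$. Let $\dot s$ name a function $\omega_2\to\theta$ such that the $x_{\dot s(\alpha)}$ are distinct points of $\dot D$. In $W$ choose $q_\alpha\le q_*$, $\nu_\alpha$ and countable $c_\alpha\in W$ with $q_\alpha\Vdash\dot s(\alpha)=\nu_\alpha$ and $q_\alpha\Vdash[x_{\nu_\alpha}\restriction c_\alpha]\cap\dot D=\{x_{\nu_\alpha}\}$. Let $I\in[\omega_2]^{\omega_2}$ be such that the $q_\alpha$ $(\alpha\in I)$ are pairwise compatible. For $\alpha\ne\beta$ in $I$, a common extension of $q_\alpha,q_\beta$ forces $x_{\nu_\alpha}\ne x_{\nu_\beta}$ and $x_{\nu_\beta}\notin[x_{\nu_\alpha}\restriction c_\alpha]$.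 These are statements about objects of $W$, so they hold in $W$. Thus $\{x_{\nu_\alpha}:\alpha\in I\}\in W$ is discrete of size $\omega_2$, contradicting (a) in $W$.

*Property (b) persists for $\delta=\omega_2$.* The point $p_\delta$ stays in the closure of $\{x_\nu:\nu<\delta\}$, because the base is the same. The second half of (b) used only $x_\nu(\eta)=0$ for $\nu<\eta$, $p_\delta(\eta)=1$ for $\eta<\delta$, and the regularity of $\omega_2$, which c.c.c. forcing preserves. As in Step 9, $X$ is not discretely generated. $\square$

**Proof of Theorem 3.** *$2^\omega$ large.* Let $\mathbb Q=\mathrm{Fn}(\lambda,2)$, the finite partial functions from $\lambda$ to $2$. It is c.c.c. By the $\Delta$-system lemma for finite sets, $\omega_2$ many conditions can be thinned out to $\omega_2$ many whose domains form a $\Delta$-system, and then to $\omega_2$ many that agree on the root; these are pairwise compatible. So $\mathbb Q$ is $\omega_2$-Knaster. It forces $2^\omega\ge\lambda$, and $\lambda$ is arbitrary. Apply the Claim.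

*Martin's axiom.* Let $V\models$ GCH. Then $|\mathbb P_{\omega_2}|=\omega_2^\omega=\omega_2$, and $\mathbb P_{\omega_2}$ is $\omega_2$-c.c., so there are at most $(\omega_2^{\omega_1})^{\omega_1}=\omega_2$ nice names for subsets of $\omega_1$. Hence $W\models2^{\omega_1}=\omega_2$, and $W\models$ CH. So the standard Solovay–Tennenbaum construction applies in $W$: it yields a finite-support iteration $\mathbb Q=\mathbb Q_{\omega_2}$ of length $\omega_2$, in which the $\gamma$-th iterand $\dot{\mathbb R}_\gamma$ is forced to be a c.c.c. poset with underlying set contained in $\omega_1$ and with a fixed largest element; $\mathbb Q$ is c.c.c. and forces MA $+\,2^\omega=\omega_2$. By the Claim it remains to show that $\mathbb Q$ is $\omega_2$-Knaster.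

Formally, conditions $q\in\mathbb Q_\delta$ are those with $q\restriction\gamma\Vdash q(\gamma)\in\dot{\mathbb R}_\gamma$ for each $\gamma<\delta$; so a canonical name $\check\xi$ may be used at $\gamma$ as soon as $q\restriction\gamma$ forces $\xi\in\dot{\mathbb R}_\gamma$. Call $q\in\mathbb Q_\delta$ *determined* if for each $\gamma$ in its support, $q(\gamma)=\check\xi$ for some $\xi<\omega_1$.

The determined conditions are dense in $\mathbb Q_\delta$ for all $\delta\le\omega_2$, by induction on $\delta$. The case $\delta=0$ is trivial. At limits, supports are finite and hence bounded in $\delta$, so the induction hypothesis applies below $\delta$. For $\delta=\gamma+1$ and $q\in\mathbb Q_\delta$, extend $q\restriction\gamma$ first to a condition $q'$ deciding $q(\gamma)=\xi$, and then to a determined $q''\in\mathbb Q_\gamma$; the condition $q''{}^\frown\check\xi$ is determined and below $q$.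

For $\delta<\omega_2$ there are at most $\omega_1$ determined conditions in $\mathbb Q_\delta$: there are at most $\omega_1$ finite subsets of $\delta$, and finitely many values in $\omega_1$ are attached to each.

Now let $q_\alpha\in\mathbb Q$ $(\alpha<\omega_2)$. Strengthening them, we may assume each $q_\alpha$ is determined. Thin out so that the supports form a $\Delta$-system with root $R$, and choose $\delta<\omega_2$ with $R\subset\delta$. Thin out again so that $q_\alpha\restriction\delta$ is one fixed determined condition $d\in\mathbb Q_\delta$. The supports beyond $\delta$ are pairwise disjoint for the remaining indices. For two of these, $\alpha\ne\beta$, let $q$ agree with $d$ below $\delta$, and for $\gamma\ge\delta$ let $q(\gamma)$ be $q_\alpha(\gamma)$ if $\gamma\in\mathrm{supp}(q_\alpha)$, $q_\beta(\gamma)$ if $\gamma\in\mathrm{supp}(q_\beta)$, and the largest element otherwise. By induction on $\gamma$, $q\restriction\gamma$ is a condition extending $q_\alpha\restriction\gamma$ and $q_\beta\restriction\gamma$: for $\gamma\ge\delta$, since $q\restriction\gamma$ extends both restrictions, it forces $q_\alpha(\gamma)$ and $q_\beta(\gamma)$ to be in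 $\dot{\mathbb R}_\gamma$; at least one of them is the largest element, and $q(\gamma)$ is the other, so $q\restriction\gamma$ forces $q(\gamma)$ to be a condition extending both. Hence $q$ is a common extension of $q_\alpha$ and $q_\beta$. So $\mathbb Q$ is $\omega_2$-Knaster. $\blacksquare$

## A topological group with the same property

**Proof of Theorem 4.** Let $Y$ be a regular Lindelöf non-discretely generated $P$-space. By Lemma 1 it is zero-dimensional, hence Tychonoff. Let $F(Y)$ be its Markov free topological group. The classical facts (Markov, Graev) are: $F(Y)$ is Hausdorff, it contains $Y$ as a closed subspace, $Y$ generates it algebraically, and every continuous map from $Y$ to a topological group extends uniquely to a continuous homomorphism on $F(Y)$. As a Hausdorff topological group, $F(Y)$ is regular.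

*$F(Y)$ is a $P$-space.* The point is to compare $F(Y)$ with its own $G_\delta$-modification. For a topological group $H$, let $H_\omega$ be the group $H$ with the topology whose base consists of the $G_\delta$-sets of $H$.

It is a topological group. Indeed, the preimage of a $G_\delta$-set of $H$ under $(g,h)\mapsto gh^{-1}$ is a $G_\delta$-set $\bigcap_nO_n$ of $H\times H$ with $O_n$ open. If $(g,h)$ is in it, choose open $U_n,V_n$ with $(g,h)\in U_n\times V_n\subset O_n$; then $\bigcap_nU_n\times\bigcap_nV_n\subset\bigcap_nO_n$ is a neighborhood of $(g,h)$ in $H_\omega\times H_\omega$.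

Moreover $H_\omega$ is a $P$-space: inside countably many neighborhoods of a point choose $G_\delta$-sets of $H$ containing it; their intersection is again a $G_\delta$-set of $H$.

Since $Y$ is a $P$-space, the inclusion $Y\to F(Y)_\omega$ is continuous: the preimage of a $G_\delta$-set of $F(Y)$ is a $G_\delta$-set of $Y$, hence open. So it extends to a continuous homomorphism $F(Y)\to F(Y)_\omega$, which is the identity on the generating set $Y$ and hence everywhere. Therefore every $G_\delta$-set of $F(Y)$ is open in $F(Y)$.

*$F(Y)$ is Lindelöf.* First, the product of two Lindelöf $P$-spaces $A,B$ is a Lindelöf $P$-space. It is a $P$-space by the computation with $U_n\times V_n$ just made. Given an open cover of $A\times B$ and $a\in A$, countably many open rectangles $U_n\times V_n$ with $a\in U_n$, each inside a member of the cover, cover $\{a\}\times B$. Put $U_a=\bigcap_nU_n$, an open set. Then $U_a\times B$ is covered by countably many members, and countably many $U_a$ cover $A$. Hence all powers $(Y\oplus Y^{-1}\oplus\{e\})^n$, $n\in\omega$, are Lindelöf. Since $Y$ generates $F(Y)$, the group is the union of the images of these powers under the continuous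 multiplication maps, so it is Lindelöf.

*$F(Y)$ is not discretely generated.* Discrete generation passes to subspaces. Indeed, let $Y\subset Z$ with $Z$ discretely generated, $A\subset Y$ and $x\in\mathrm{cl}_YA$. There is a discrete $D\subset A$ with $x\in\mathrm{cl}_ZD$, and then $x\in\mathrm{cl}_ZD\cap Y=\mathrm{cl}_YD$. As $Y\subset F(Y)$ is not discretely generated, neither is $F(Y)$. $\blacksquare$
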